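# Parallel and sequential dispersion on the path and on chains of cliques

## Four particles on a path with four vertices

Take the path $0-1-2-3$ and put four particles on vertex $0$. One of them settles at $0$ at once. Every other particle performs a simple random walk until it first stands on a vertex where nobody has settled; there it settles, and its walk ends. We ask how many steps the most unlucky particle makes. The answer depends on the schedule.

**Sequential schedule.** The particles move one after the other, each starting from $0$ after the previous one has settled. The second particle makes exactly one step and settles at $1$. The third needs the time $X$ to go from $0$ to $2$: every two steps it returns from $1$ to $0$ or reaches $2$, with probability $\frac12$ each, so $X=2G$ with $P(G>k)=2^{-k}$. The fourth needs the time $Y$ to go from $0$ to $3$. At odd times it is at $1$ or $3$; from $1$, two steps lead to $3$ with probability $\frac14$ and back to $1$ with probability $\frac34$. So $Y=1+2G'$ with $P(G'>k)=(\frac34)^k$, and $EY=9$. The times $X,Y$ are independent.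 Given $G'=k$, we have $X>Y$ exactly when $G>k$, which has probability $2^{-k}$, and then $X-Y=2(G-k)-1$ has mean $2\cdot2-1=3$. Hence
$$E\max(X,Y)=9+3\,E\,2^{-G'}=9+3\cdot\frac{\frac14\cdot\frac12}{1-\frac34\cdot\frac12}=9+\frac35=9.6 .$$

**Parallel schedule.** All unsettled particles step at the same time. If several arrive together at a vacant vertex, one of them settles there and the others walk on. At time $1$ the three moving particles are all at $1$, and one settles. Let $e$ be the expected remaining time when two unsettled particles stand at $1$ and $\{0,1\}$ is occupied. The expected time to hit $3$ from $0,1,2$ is $9,8,5$. In one step, with probability $\frac14$ both go to $0$ (and return to $1$ one step later); with probability $\frac12$ one settles at $2$ and the other is at $0$; with probability $\frac14$ both arrive at $2$, one settles, and the other continues from $2$. So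
$$e=1+\tfrac14(1+e)+\tfrac12\cdot 9+\tfrac14\cdot5=7+\tfrac e4,\qquad e=\tfrac{28}3 ,$$
and the expected longest walk is $1+\frac{28}{3}=\frac{31}3\approx10.33$.

The parallel schedule is worse, by $\frac{31}{3}-\frac{48}{5}=\frac{11}{15}$. One can see a reason: when exactly one of two walkers goes right, the one that still has to reach $3$ is the one that went the wrong way. For comparison, the expected time for one walk to visit the whole path, from the worst start (vertex $1$), is $1\cdot2+9=11$, namely first an endpoint and then the other endpoint. This dwarfs $\frac{11}{15}$. Does the parallel schedule ever lose more than one such cover time?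

**The two processes.** Let $G$ be a finite connected graph on $n$ vertices with a vertex $v$, the origin. In both processes $n$ particles start at $v$, one settles at $v$ immediately, and each other particle walks until it first reaches an unoccupied vertex, where it settles. In Sequential-IDLA the next particle starts only after the previous one has settled. In Parallel-IDLA all particles start at time $0$, and at each time step every unsettled particle makes one step; of several particles that arrive at the same unoccupied vertex simultaneously, exactly one settles there. The dispersion time $\Delta$ is the maximum over the particles of the number of steps made before settling. Let $t_{seq}(G,v)$ and $t_{par}(G,v)$ be its expectations in the two processes, $t_{seq}(G)=\max_vt_{seq}(G,v)$, $t_{par}(G)=\max_vt_{par}(G,v)$. The cover time $t_{cov}(G)$ is the maximum over starting vertices of the expected time for a simple random walk to visit every vertex.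

Rivera, Stauffer, Sauerwald and Sylvester, "The dispersion time of random walks on finite graphs", arXiv:1808.09219 (2018), is the source of the following conjecture: for every connected $n$-vertex graph,
$$t_{par}(G)\le t_{seq}(G)+t_{cov}(G). \tag{1}$$

Inequality (1) is false, and already the path shows it. Here $\log$ is the natural logarithm.

**Theorem 1.** Let $a=\pi^2/8$. There is a constant $C$ such that for all large $n$
$$t_{seq}(P_n)\le \tfrac{n^2}{a}(\log n-\log\log n)+Cn^2,\qquad t_{par}(P_n)\ge \tfrac{n^2}{a}\log n-Cn^2,\qquad t_{cov}(P_n)\le \tfrac54 n^2 .$$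
Hence $t_{par}(P_n)-t_{seq}(P_n)\ge \frac{8}{\pi^2}n^2\log\log n-2Cn^2$, which exceeds $t_{cov}(P_n)$ for all large $n$, so (1) fails.

**Theorem 2.**

1. For every connected graph on $n\ge2$ vertices, $t_{par}(G)\le 2(\log_2 n+3)\,t_{cov}(G)$.
2. There is $c>0$ such that for all large $n$ some connected $n$-vertex graph has $t_{par}-t_{seq}\ge c\,\log n\cdot t_{cov}$. With statement 1, $\max_{|G|=n}(t_{par}-t_{seq})/t_{cov}=\Theta(\log n)$.
3. For all large $n$ some connected $n$-vertex graph has $t_{par}\ge(\tfrac12-o(1))\log_2\log n\cdot(t_{seq}+t_{cov})$. In particular $t_{par}/t_{seq}$ is unbounded, and no inequality $t_{par}\le C\,(t_{seq}+t_{cov})$ with a constant $C$ holds.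

## Free walks, vacancies, and the textbook inequalities

In Parallel-IDLA particle $0$ settles at $v$ at time $0$. Particle $i$, $1\le i\le n-1$, follows a simple random walk $W_i$ until it settles; the walks are independent, and we imagine each of them to continue forever after its particle has settled. We call them free walks. Ties are broken by any rule that depends only on the past and on independent randomness. Let $\mathcal F_t$ be generated by the walks up to time $t$ and the tie-breaking up to $t$. If $T$ is a finite stopping time, then given $\mathcal F_T$ the futures of the $W_i$ are independent walks from their current positions. In Parallel-IDLA, $\Delta$ is the first time at which every vertex is occupied.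

Two facts are used all the time.

**(P1)** If particle $i$ is unsettled at time $t$, every vertex visited by $W_i$ up to time $t$ is occupied at time $t$. Indeed, whenever it arrived at a vacant vertex, some particle arriving with it settled there.

**(P2)** The number of unsettled particles equals the number of vacant vertices, since there are $n$ of each kind in total and each settled particle occupies its own vertex.

In the example at time $1$: two particles are unsettled, $2$ and $3$ are vacant, and both unsettled particles have visited exactly the occupied vertices $0$ and $1$.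

**Chernoff bounds.** If $X$ is binomial with mean at most $\mu$, then $P(X\ge2\mu)\le e^{-\mu/3}$. If its mean is at least $\nu$, then $P(X\le\nu/2)\le e^{-\nu/8}$.

**Kolmogorov's inequality.** For simple random walk $S$ on $\mathbb Z$ from $0$, $P(\max_{r\le s}|S_r|\ge u)\le s/u^2$.

**Point probabilities.** For simple random walk on $\mathbb Z$ from $0$ and $r\ge1$, $\max_yP(S_r=y)\le r^{-1/2}$. For $r=2k$ and for $r=2k-1$ the maximum equals $q_k=\binom{2k}{k}4^{-k}=\prod_{i=1}^k\frac{2i-1}{2i}$, and
$$q_k^2=\frac1{2k+1}\prod_{i=1}^k\frac{(2i-1)(2i+1)}{(2i)^2}\le\frac1{2k+1}\le\frac1r .$$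

**Effective resistance.** For vertices $x\ne w$, the effective resistance $R(x,w)$ satisfies $\deg(x)R(x,w)=1/P_x(\tau_w<\tau_x^+)$, where $\tau_w$ is the hitting time of $w$ and $\tau_x^+$ the return time to $x$. Thus $\deg(x)R(x,w)$ is the expected number of visits to $x$ before $\tau_w$ from $x$, and from any other start this number is at most as large. Summing over $x$,
$$E_v\tau_w\le\sum_{x}\deg(x)R(x,w)\quad\text{for every }v, \tag{2}$$
with $R(w,w)=0$. Resistances add along cut vertices, and pieces that hang off at a cut vertex do not change them. An edge that is a bridge has resistance $1$ between its ends. In the clique $K_s$: from $x$ the first step hits $w$ with probability $\frac1{s-1}$, and otherwise symmetry makes $w$ and $x$ equally likely to be hit first, so $P_x(\tau_w<\tau_x^+)=\frac1{s-1}+\frac{s-2}{2(s-1)}=\frac{s}{2(s-1)}$ and $R(x,w)=\frac2s$.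

## A union bound over particles: $t_{par}\le 2(\log_2n+3)\,t_{cov}$

The natural first attempt at (1) uses (P1): an unsettled particle has not covered $G$, because some vertex is still vacant. This proves statement 1 of Theorem 2.

Let $c=t_{cov}(G)$ and $b=\lfloor2c\rfloor\ge1$. By Markov's inequality a walk fails to cover $G$ within $b$ steps with probability at most $\frac12$ (an integer exceeds $\lfloor 2c\rfloor$ only if it exceeds $2c$), from any start. By the Markov property it has not covered $G$ by time $kb$ with probability at most $2^{-k}$. Hence in Parallel-IDLA $P(\Delta>kb)\le\min(1,n2^{-k})$, and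
$$E\Delta=\sum_{s\ge0}P(\Delta>s)\le b\sum_{k\ge0}P(\Delta>kb)\le b\,(\lceil\log_2n\rceil+2)\le2c\,(\log_2n+3).$$
The sum splits at $k=\lceil\log_2n\rceil$, and its tail is at most $1+\frac12+\dots=2$. This holds for every origin. $\blacksquare$

The argument stops exactly at the factor $\log_2 n$, the price of asking $n$ walks at once. To reach (1) one would have to show that Sequential-IDLA pays the same price up to an additive $t_{cov}$, and the argument never looks at the sequential process. The path is a good place to test this: its cover time is only of order $n^2$, so a difference in the second-order term of an $n^2\log n$ quantity is enough to break (1).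

**Cover time of the path.** Let $P_n$ have vertices $0,\dots,n-1$. From $x$ an endpoint is hit in expected time $x(n-1-x)\le\frac14(n-1)^2$, and from there the other endpoint in expected time $(n-1)^2$. So $t_{cov}(P_n)\le\frac54n^2$.

## The reflecting walk below a barrier

Let $S$ be simple random walk on $\mathbb Z$ and $X=|S|$ the reflecting walk on $\mathbb Z_{\ge0}$. Let $\tau_k$ be its hitting time of $k\ge1$, and put
$$\varphi_k(x)=\cos\frac{\pi x}{2k},\qquad\lambda_k=\cos\frac{\pi}{2k}.$$
Both directions of Theorem 1 rest on how fast $P(\tau_k>t)$ decays: the rate is $a/k^2$ with $a=\pi^2/8$, and we need this constant exactly.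

**Lemma 1.** (a) For $0\le x<k$ and integers $t\ge0$, $E_x[\varphi_k(X_t);\tau_k>t]=\lambda_k^t\varphi_k(x)$; hence $P_x(\tau_k>t)\ge\lambda_k^t\varphi_k(x)$. (b) $P_0(\tau_k>t)\le12e^{-at/k^2}$ for all real $t\ge0$.

*Proof.* (a) With $\theta=\frac{\pi}{2k}$, $\frac12(\cos\theta(x+1)+\cos\theta(x-1))=\cos\theta\cos\theta x$. As cosine is even, this is the one-step identity $E_x\varphi_k(X_1)=\lambda_k\varphi_k(x)$ also at $x=0$, where $X_1=1$. Since $\varphi_k(k)=0$, killing the walk at $k$ does not change the expectation: $E_x[\varphi_k(X_{t+1});\tau_k>t+1]=E_x[\varphi_k(X_{t+1});\tau_k>t]=\lambda_kE_x[\varphi_k(X_t);\tau_k>t]$. Iterate. The inequality follows from $\varphi_k\le1$.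

(b) First we show $P_y(\tau_k>k^2)\le\varphi_k(y)$ for $0\le y<k$. Let $y=k-d$, $1\le d\le k$, $r=k^2$. Started from $y$, $|S|$ hits $k$ no later than $S$ does. By reflection $P_0(\max_{s\le r}S_s\ge d)=P_0(S_r\ge d)+P_0(S_r>d)$, so by symmetry
$$P_y(\tau_k>k^2)\le P_0(\max_{s\le r}S_s<d)=P_0(-d\le S_r<d)\le d\,r^{-1/2}=\frac dk ,$$
because only $d$ of these $2d$ integers have the parity of $r$. And $\varphi_k(y)=\sin\frac{\pi d}{2k}\ge\frac dk$ by concavity of the sine. By the Markov property and (a),
$$P_0(\tau_k>t+k^2)\le E_0[\varphi_k(X_t);\tau_k>t]=\lambda_k^t\le e^{-at/k^2},$$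
using $\cos x\le e^{-x^2/2}$ on $[0,\frac\pi2]$, which holds since $(\log\cos x)'=-\tan x\le-x$. So $P_0(\tau_k>t)\le e^ae^{-at/k^2}$ for integers $t\ge k^2$, and trivially for $t<k^2$. For real $t$ replace $t$ by $\lfloor t\rfloor$ and lose at most $e^{a/k^2}\le e^a$. Finally $e^{2a}=e^{\pi^2/4}<12$. $\square$

## Sequential-IDLA on the path: every particle has its own barrier

If we bound every particle of Sequential-IDLA by the worst barrier $n$, the union bound is $12ne^{-as/n^2}$, and integrating it gives $\frac{n^2}a(\log n+O(1))$. This has the same leading term as the parallel lower bound we are going to prove, so it shows no difference. The gain comes from noticing that the $k$-th particle has a barrier at distance at most $k-1$. Since $e^{-as/k^2}$ with $s\approx\frac{n^2}{a}\log n$ is comparable to $e^{-as/n^2}$ only when $n-k$ is of order $n/\log n$, just the last $n/\log n$ particles matter, and $\log n$ becomes $\log(n/\log n)$.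

**Step 1: the steps of the $k$-th particle are dominated by $\tau_{k-1}$ from $0$.** Fix any origin $v$. The $k$-th particle, $2\le k\le n$, sees an occupied interval $[\alpha,\beta]\ni v$ with $\beta-\alpha=k-2$.

If $\alpha=0$, its number of steps is the hitting time of $k-1$ by the reflecting walk from $v$. It is stochastically at most $\tau_{k-1}$ from $0$, because the walk from $0$ must pass $v$. The case $\beta=n-1$ is symmetric.

If $\alpha>0$ and $\beta<n-1$, the particle stops when $S$, started from $v$, hits $\alpha-1$ or $\beta+1$. The reflecting walk $|S-\alpha|$ hits $k-1$ when $S$ hits $\beta+1$ or $2\alpha-\beta-1\le\alpha-1$, so not before the particle stops. Since $|S-\alpha|$ starts at $v-\alpha\ge0$, its hitting time of $k-1$ is again stochastically at most $\tau_{k-1}$ from $0$.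

**Step 2: the union bound.** By Lemma 1(b), conditionally on the past, the $k$-th particle makes more than $s$ steps with probability at most $12e^{-as/(k-1)^2}$. Put $L=as/n^2$. By convexity of $x\mapsto x^{-2}$ (tangent at $n$), $\frac1{k^2}\ge\frac1{n^2}+\frac{2(n-k)}{n^3}$, so
$$P(\Delta>s)\le\sum_{k=1}^{n-1}12e^{-as/k^2}\le12e^{-L}\sum_{i\ge0}e^{-2Li/n}=\frac{12e^{-L}}{1-e^{-2L/n}} .$$
Let $L_0=\log n-\log\log n$. For large $n$ we have $2L_0/n\le1$, and $1-e^{-x}\ge x/2$ on $[0,1]$. So for $L\ge L_0$ the denominator is at least $1-e^{-2L_0/n}\ge L_0/n$, and $P(\Delta>s)\le12e^{-L}\frac n{L_0}$.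

**Step 3: integration.** Integrating over $s\ge n^2L_0/a$, with $ds=\frac{n^2}a\,dL$ and $e^{-L_0}=\frac{\log n}n$,
$$E\Delta\le\frac{n^2}aL_0+\frac{12n^2}a\,e^{-L_0}\frac n{L_0}=\frac{n^2}aL_0+\frac{12n^2}a\cdot\frac{\log n}{L_0}\le\frac{n^2}aL_0+\frac{24n^2}a$$
for large $n$. This holds for every origin, so the first bound of Theorem 1 is proved.

## Parallel-IDLA on the path: many particles share one advancing barrier

Now we need $t_{par}(P_n)\ge t_{par}(P_n,0)\ge\frac{n^2}a\log n-Cn^2$. Take the origin $0$. By induction the occupied set at time $t$ is an interval $[0,R_t]$, all unsettled particles lie in it, and $R_{t+1}-R_t\in\{0,1\}$: in one step an unsettled particle gets at most to $R_t+1$, and if some do, exactly one settles there. The number of unsettled particles is $n-1-R_t$. While a particle is unsettled, $R_t\le n-2$, so it never steps from the endpoint $n-1$. We may therefore take the $W_i$ to be independent reflecting walks on $\mathbb Z_{\ge0}$ from $0$. We also use: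
$$\text{if }i\text{ is unsettled at time }s\text{ and }W_i(r)\le R_{r-1}\text{ for }s<r\le t,\text{ then }i\text{ is unsettled at }t. \tag{3}$$

A simple plan is this: wait until $R=K:=\lfloor n/2\rfloor$. About $n/2$ particles are then unsettled, and each stays below the barrier $K+1$ for a further time $t$ with probability about $\lambda_{K+1}^t\approx e^{-4at/n^2}$. With of order $n$ particles, somebody survives up to $t\approx\frac{n^2}{4a}\log n$. That is short by a factor $4$. A fixed barrier at $(1-\varepsilon)n$ loses the factor $(1-\varepsilon)^2$, so about $2\varepsilon\frac{n^2}a\log n$, while we can afford an error only well below $n^2\log\log n$. The way out is a barrier that moves: in time $jn^2$ the occupied interval has grown to $n(1-O(e^{-aj}))$, exponentially close to the full path. A particle that stays below this moving barrier pays $\frac{a}{n^2}(1+O(e^{-aj}))$ per step in phase $j$, and the corrections sum to $O(1)$ in the exponent.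

**Step 1: the occupied interval grows fast.** An unsettled particle has not hit $n-1$: otherwise, by (P1), $R_t=n-1$ and nobody is unsettled. So $R_t\ge n-1-B(t)$, where $B(t)$ is the number of $i$ such that $W_i$ has not hit $n-1$ by time $t$. By Lemma 1(b), $B(t)$ is binomial with mean at most $12ne^{-at/n^2}$. Let $j^*$ be the largest $j$ with $e^{-aj}\ge\frac1{\log n}$ (so $j^*=O(\log\log n)$, and $j^*\ge4$ for large $n$), and put
$$K_j=\lfloor n(1-24e^{-aj})\rfloor-1\quad(4\le j\le j^*),\qquad\mathcal E_1=\{R_{jn^2}\ge K_j\text{ for }4\le j\le j^*\}.$$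
If $B(jn^2)<24ne^{-aj}$, then $R_{jn^2}\ge K_j$. By Chernoff with $\mu=12ne^{-aj}$, this fails with probability at most $e^{-4ne^{-aj}}\le e^{-4n/\log n}$. So $P(\mathcal E_1^c)\le j^*e^{-4n/\log n}$. Since $ne^{-aj}\ge1$, rounding costs at most $ne^{-aj}$:
$$K_j+1\ge n(1-25e^{-aj}),\qquad25e^{-aj}\le25e^{-4a}\le\tfrac14 . \tag{4}$$

**Step 2: when $R$ reaches $K$, many unsettled particles are well inside.** Let $T$ be the first $t$ with $R_t=K=\lfloor n/2\rfloor$, and $\delta=10^{-3}$, $\eta=\frac1{2048}$. Let $U$ be the set of particles unsettled at $T$ that lie in $[0,K-\eta n]$ at time $T$. We claim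
$$P(|U|<n/4)\le O(n^2e^{-n/60})+P(\mathcal E_1^c). \tag{5}$$

On $\mathcal E_1$, $T\le4n^2$, because $K_4\ge\frac34n-1\ge K$.

Also $T$ is rarely small. If $T\le s:=\lfloor\delta n^2\rfloor$, then by time $s$ at least $K/2\ge n/6$ particles have settled at vertices $\ge K/2$, so at least $n/6$ walks have $\max_{r\le s}W_i(r)\ge K/2$. By Kolmogorov's inequality and $K\ge n/3$, each does so with probability at most $4s/K^2\le36\delta<\frac1{20}$. The number of such walks has mean at most $\frac n{20}$, so it is at least $\frac n{10}$, a fortiori at least $\frac n6$, with probability at most $e^{-n/60}$.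

At a fixed time few walks are near $K$. For $s\in[\delta n^2,4n^2]$, the strip $(K-\eta n,K]$ contains at most $\eta n+1$ integers, and $P(|S_s|=y)\le2s^{-1/2}$. So
$$P(W_i(s)\in(K-\eta n,K])\le(\eta n+1)\frac2{\sqrt s}\le64\Bigl(\eta+\frac1n\Bigr)\le\frac1{16}\qquad(n\ge2048),$$
as $2/\sqrt\delta\le64$. By Chernoff at least $n/8$ walks are in the strip at time $s$ with probability at most $e^{-n/48}$. Take a union over the at most $4n^2+1$ integer times $s$.

Outside all these events, at time $T\in[\delta n^2,4n^2]$ there are $n-1-K\ge\frac n2-1$ unsettled particles in $[0,K]$, fewer than $\frac n8$ of them in the strip, and $\frac n2-1-\frac n8\ge\frac n4$. This proves (5).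

**Step 3: the probability of staying below the moving barrier.** Let $t$ be an integer with $j^*n^2\le t\le\frac{n^2}a\log n$. Say that $i\in U$ *survives* if

- $W_i\le K$ on $(T,T+4n^2]$,
- $W_i\le K_j$ on $(T+jn^2,T+(j+1)n^2]$ for $4\le j<j^*$,
- $W_i\le K_{j^*}$ on $(T+j^*n^2,T+t]$.

On $\mathcal E_1$ we have $R_{T+jn^2}\ge R_{jn^2}\ge K_j$, and $R\ge K$ from $T$ on. So by (3) every survivor is unsettled at time $T+t$.

Given $\mathcal F_T$, we bound the survival probability of a particle at $x\le K-\eta n$ by working backwards through the phases. From a position $y\le K_{j^*}$, the last phase succeeds with probability at least $\lambda_{K_{j^*}+1}^{t-j^*n^2}\varphi_{K_{j^*}+1}(y)$, by Lemma 1(a). Suppose that from the start $y$ of phase $j+1$ the remaining phases succeed with probability at least $q\,\varphi_{K_{j+1}+1}(y)$. Since the barriers increase ($K\le K_4\le K_5\le\dots$) and $\varphi_k(y)\le\varphi_{k'}(y)$ for $0\le y\le k\le k'$, this is at least $q\,\varphi_{K_j+1}(y)$. The equality in Lemma 1(a) then gives, from $y$ at the start of phase $j$, at least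
$$q\,E_y\bigl[\varphi_{K_j+1}(X_{n^2});\tau_{K_j+1}>n^2\bigr]=q\,\lambda_{K_j+1}^{n^2}\varphi_{K_j+1}(y).$$
The phase with barrier $K$ is handled in the same way. Finally, by concavity, $\varphi_{K+1}(x)\ge\frac{K+1-x}{K+1}\ge\frac{\eta n}{n}=\eta$. Altogether the survival probability is at least
$$p:=\eta\,\lambda_{K+1}^{4n^2}\prod_{j=4}^{j^*-1}\lambda_{K_j+1}^{n^2}\;\lambda_{K_{j^*}+1}^{\,t-j^*n^2}.$$

**Step 4: $p\ge c_1e^{-at/n^2}$.** On $[0,\frac12]$ we have $-\log\cos x\le\frac{x^2}2+x^4$: there $\tan x\le2x$, so $(\tan x)'=1+\tan^2x\le1+4x^2$, and integrating twice gives $-\log\cos x\le\frac{x^2}2+\frac{x^4}3$. With $x=\frac\pi{2k}$ this reads $-\log\lambda_k\le\frac a{k^2}+(\frac\pi{2k})^4$. All barriers are at least $n/2$, so the quartic terms contribute $O(n^2\log n\cdot n^{-4})=o(1)$ in total. The first phase contributes at most $4n^2\cdot\frac{4a}{n^2}=16a$. For the others use (4) and $(1-x)^{-2}\le1+4x$ on $[0,\frac14]$ (convexity, and $\frac{16}9\le2$ at $x=\frac14$): $\frac{a}{(K_j+1)^2}\le\frac a{n^2}(1+100e^{-aj})$. By maximality of $j^*$, $e^{-aj^*}\le\frac{e^a}{\log n}$.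 Hence
$$-\log p\le\frac{at}{n^2}+O(1)+\sum_{j\ge4}100a\,e^{-aj}+\frac t{n^2}\cdot\frac{100a\,e^a}{\log n}\le\frac{at}{n^2}+O(1),$$
because $t\le\frac{n^2}a\log n$. So $p\ge c_1e^{-at/n^2}$ with a constant $c_1>0$.

**Step 5: from survival to the expectation.** Given $\mathcal F_T$ and $|U|\ge\frac n4$, the particles of $U$ survive independently, so nobody survives with probability at most $(1-p)^{n/4}\le e^{-pn/4}$. Let $t_y=\lfloor\frac{n^2}a(\log n-y)\rfloor$ with $0\le y\le\frac12\log n$. For large $n$, $t_y\ge j^*n^2$, and $e^{-at_y/n^2}\ge e^y/n$. If $\mathcal E_1$ holds and somebody survives, then $\Delta>T+t_y\ge t_y$. With $c_2=c_1/4$,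
$$P(\Delta\le t_y)\le e^{-c_2e^y}+\epsilon_n,\qquad\epsilon_n=O\bigl(n^2e^{-n/60}+\log\log n\;e^{-4n/\log n}\bigr).$$
For $\frac12\log n\le y\le\log n$, define $t_y$ by the same formula; as $P(\Delta\le t_y)$ is nonincreasing in $y$, it is then at most $e^{-c_2\sqrt n}+\epsilon_n$. Substituting $s=\frac{n^2}a(\log n-y)$ in $E\Delta=\int_0^\infty P(\Delta>s)\,ds$,
$$E\Delta\ge\frac{n^2}a\Bigl[\log n-\int_0^{\log n}P(\Delta\le t_y)\,dy\Bigr]\ge\frac{n^2}a\Bigl[\log n-\int_0^\infty e^{-c_2e^y}dy-\log n\,(e^{-c_2\sqrt n}+2\epsilon_n)\Bigr],$$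
which is at least $\frac{n^2}a\log n-Cn^2$. Subtracting the sequential bound gives $t_{par}(P_n)-t_{seq}(P_n)\ge\frac{8}{\pi^2}n^2\log\log n-2Cn^2$, which exceeds $\frac54n^2\ge t_{cov}(P_n)$ for large $n$. Theorem 1 is proved. $\blacksquare$

## A chain of cliques where parallel phases add up

On the path the violation in units of $t_{cov}$ is at least of order $\log\log n$, while statement 1 of Theorem 2 allows $O(\log n)$. On the path, the sequential process had about $n/\log n$ late particles instead of $n$. To gain more, the hardest targets should be a smaller power of the total.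

Take a big clique $A$ on $m$ vertices, attach a path at $p_0\in A$, and hang further cliques on the path. A walk that lives in $A$ gets to distance $d$ along the path at rate about $\frac1{m^2d}$. Suppose there is a clique of about $m/\log m$ vertices at distance $1$ and one of about $\sqrt m$ vertices at distance $2$. The following count is only a heuristic, with $\ell=\log m$.

In Sequential-IDLA about $m$ particles need only reach distance at most $1$, at rate $\frac1{m^2}$: the longest takes about $m^2\ell$. About $\sqrt m$ particles may have to reach distance $2$, at rate $\frac1{2m^2}$: the longest takes about $2m^2\cdot\frac\ell2=m^2\ell$. The dispersion time is the larger of the two, about $m^2\ell$.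

In Parallel-IDLA the first target must be filled before the second gets a fair supply. Reducing the unsettled particles from $m/\ell$ to $\sqrt m$ at rate $\frac1{m^2}$ takes about $m^2\cdot\frac\ell2$. At that time about $\sqrt m$ particles are still unsettled, and bringing all of them to distance $2$ takes another $m^2\ell$. Phases add: $\frac32m^2\ell$. The difference is $\frac12m^2\ell$, while the cover time is $O(m^2)$. With $J$ levels at distances $1,2,4,\dots$ and sizes $m^{1/d_j}$ each level costs the sequential process the same $m^2\ell$, and the parallel phases add up to $\frac{J+1}2m^2\ell$.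

**The graphs.** Let $J\ge2$, $D=2^{J-1}\le\frac{\log n}{(\log\log n)^2}$, $d_0=0$, $d_j=2^{j-1}$ for $1\le j\le J$, so $d_J=D$. Take a clique $A$ on $m$ vertices, $p_0\in A$, a path $p_0p_1\cdots p_D$, and for each $j$ a clique $B_j$ on $s_j$ vertices containing $p_{d_j}$ and otherwise disjoint from everything else. Let
$$\Lambda_0=A,\qquad\Lambda_j=\{p_i:d_{j-1}<i\le d_j\}\cup B_j\ \text{("level } j\text{")},\qquad N_j=\sum_{i\ge j}|\Lambda_i|\ (j\ge1),\quad N_{J+1}=0.$$
Write $\ell=\log m$ and take
$$s_j=\lfloor m^{1/d_j}\rfloor\ (2\le j\le J),\qquad \frac m\ell\le s_1\le\frac{2m}\ell .$$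
For instance, with $J=2$ and $m=16$ (too small for the asymptotics, but good for drawing) we have $D=2$, $s_2=4$, and $s_1=6$ is allowed, since $16/\log16\approx5.8$. Level 1 is $B_1\ni p_1$ with $6$ vertices, level 2 is $B_2\ni p_2$ with $4$, so $N_1=10$, $N_2=4$, and $26$ vertices in all.

**Every large $n$ is attained.** We have $n=r(m)+s_1$ with $r(m)=m+\sum_{j\ge2}(\lfloor m^{1/d_j}\rfloor-1)+D-1$, and $r(m+1)-r(m)\le J$, since each of the $J-1$ floors grows by at most $1$. Let $m$ be the largest integer with $r(m)+\lceil m/\log m\rceil\le n$, and put $s_1=n-r(m)$. Then $s_1\ge m/\ell$. Here $m\ge\lfloor n/4\rfloor$ for large $n$: at $\lfloor n/4\rfloor$ in place of $m$ the left side is at most $\frac n2+J\sqrt n+D\le n$. By maximality, and as $x/\log x$ grows by at most $1$ when $x$ grows by $1$, $s_1\le J+\frac m\ell+2\le\frac{2m}\ell$.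

From now on $o(1)$ is as $n\to\infty$, uniformly in $J$, and statements hold for large $n$. Since $J\le1+\log_2\log n$, $s_1\le2m/\ell$ and $s_j\le\sqrt m$ for $j\ge2$, we get $m=(1+o(1))n$ and $n\le2m$. Moreover:

**(F1)** $D\le\frac{2\ell}{(\log\ell)^2}$, and $s_j\ge\ell^5$ for all $j$. The first holds because $\log n\le\ell+\log2$ and $\log\log n\ge\log\ell$. For the second, $s_1\ge m/\ell$, and $m^{1/D}=e^{\ell/D}\ge e^{(\log\ell)^2/2}$. In particular $J=O(\log\ell)$.

**(F2)** $s_j\le|\Lambda_j|$ and $N_j\le2s_j$. We have $|\Lambda_j|=s_j+(d_j-d_{j-1})-1$. For $i>j\ge2$, $s_i\le m^{1/d_i}\le(m^{1/d_j})^{1/2}\le(s_j+1)^{1/2}$, so $N_j\le s_j+J(s_j+1)^{1/2}+D\le2s_j$ by (F1). Similarly $N_1\le s_1+J\sqrt m+D\le2s_1$.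

**(F3)** $\sum_js_j^2\le\frac{4m^2}{\ell^2}+Jm\le\frac{5m^2}{\ell^2}$.

The choice $s_1\approx m/\ell$, not $s_1\approx m$, keeps the degree sum outside $A$ at a fraction $O(\ell^{-2})$ of that of $A$ by (F3), so that the next estimate has a relative error of only $O(1/\ell)$.

## Hitting times of the levels and $t_{seq}\le(1+o(1))m^2\ell$

**Step 1: mean hitting times.** Let $w$ lie in levels $\le j$, where $j\ge1$. We bound the sum in (2). For $x\in A$: $\sum_{x\in A}\deg x=m(m-1)+1\le m^2$, and $R(x,w)\le d_j+\frac2m+\frac2{\ell^5}$ (across $A$, along at most $d_j$ path edges, and across one clique $B_k$). For $x\notin A$: each path edge adds at most $2$ to the degree sum, so $\sum_{x\notin A}\deg x\le\sum_ks_k^2+2D\le\frac{6m^2}{\ell^2}$, and $R(x,w)\le2D$. Since $\frac{12D}{\ell^2}\le\frac1\ell$ and $\frac2m+\frac2{\ell^5}\le\frac1\ell$,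
$$\max_vE_v\tau_w\le\bar h_j:=m^2d_j\Bigl(1+\frac{15}\ell\Bigr). \tag{6}$$

**Step 2: from means to tails with the correct rate.** Markov's inequality in blocks would give an exponential rate that is wrong by a constant factor; we need rate $(1-o(1))/h$.

**Lemma 2.** If $\tau$ is a hitting time with $E_v\tau\le h$ for all $v$, then for $0<\varepsilon<1$ and integers $s\ge0$, $P_v(\tau>s)\le\varepsilon^{-1}\bigl(1+\frac{1-\varepsilon}h\bigr)^{-s}$.

*Proof.* Since $\binom\tau k$ counts the $k$-subsets of $\{0,\dots,\tau-1\}$, $E_v\binom\tau k=\sum_{0\le t_1<\dots<t_k}P_v(\tau>t_k)$. This is at most $h^k$, by induction on $k$. The cases $k=0,1$ are clear. For $k\ge2$, on $\{\tau>t_{k-1}\}$,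
$$\sum_{t>t_{k-1}}P(\tau>t\mid X_0,\dots,X_{t_{k-1}})=E_{X_{t_{k-1}}}\tau-1\le h ,$$
so summing over $t_k$ first costs a factor at most $h$. Hence for $\eta=\frac{1-\varepsilon}h$, $E_v(1+\eta)^\tau=\sum_k\eta^kE_v\binom\tau k\le\frac1{1-\eta h}=\frac1\varepsilon$. Apply Markov's inequality to $(1+\eta)^\tau$. $\square$

**Step 3: which level a sequential particle has to reach.** Take any origin. Put $N_1'=n$ and $N_j'=N_j$ for $j\ge2$. Consider a particle that faces $r$ vacancies, and let $j(r)=\max\{1\le j\le J:N_j'\ge r\}$. Some vacancy $w$ lies in levels $\le j(r)$: if $j(r)<J$, the levels above $j(r)$ contain fewer than $r$ vertices. The particle makes at most $\tau_w$ steps. By (6) and Lemma 2 with $\varepsilon=\frac1\ell$, given the past and for real $s\ge0$,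
$$P(\text{steps}>s)\le2\ell\,e^{-\mu_{j(r)}s},\qquad\mu_j=\log\Bigl(1+\frac{1-\frac1\ell}{\bar h_j}\Bigr),$$
where the factor $2$ covers the rounding of $s$. From $\frac1{\log(1+x)}\le\frac1x+1$ we get $\mu_j^{-1}\le m^2d_j(1+\frac{20}\ell)$.

**Step 4: the union bound, level by level.** At most $N_j'$ values of $r$ have $j(r)=j$, and $\log N_j'\le\frac\ell{d_j}+1$, by $n\le2m$ for $j=1$ and by $N_j\le2s_j\le2m^{1/d_j}$ for $j\ge2$. Here level sizes and distances balance: $d_j\log N_j'\approx\ell$ for every $j$. Let $s^*=\max_j\mu_j^{-1}(\frac\ell{d_j}+1+2\log\ell)$. Then $N_j'e^{-\mu_js^*}\le\ell^{-2}$, and, using $\sum_jd_j\le2D$,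
$$E\Delta\le s^*+\sum_j2\ell N_j'\mu_j^{-1}e^{-\mu_js^*}\le s^*+\sum_j\frac{2\mu_j^{-1}}\ell\le m^2\Bigl(1+\frac{20}\ell\Bigr)\bigl(\ell+D(1+2\log\ell)\bigr)+\frac{8m^2D}\ell .$$
By (F1), $D\log\ell\le\frac{2\ell}{\log\ell}=o(\ell)$. Hence
$$t_{seq}\le(1+o(1))\,m^2\ell . \tag{7}$$

## Covering a clique before leaving it, and $t_{cov}\le11JDm^2$

Let $Q$ be $A$ or some $B_j$, of size $s$, with gateway $p$ ($p_0$ or $p_{d_j}$), which has at most $2$ edges leaving $Q$. Let $\rho(Q)$ be the probability that the walk from $p$ exits $Q$ before covering $Q$, and $H=\lceil3(s+1)\log s\rceil$. We show that $\rho(Q)$ is small; this will also be the reason why few particles slip past a clique that is not yet full.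

For $t\ge1$, $P(W_t=p,\text{ no exit by }t)\le\frac1{s-1}$, because the last step goes to $p$ from a vertex of degree $s-1$. From $p$ the exit probability is at most $\frac2{s+1}$. So $P(\text{exit within }H\text{ steps})\le\frac2{s+1}\bigl(1+\frac H{s-1}\bigr)$. For fixed $w\in Q$, each step from $Q\setminus\{w\}$ hits $w$ with probability at least $\frac1{s+1}$. So the probability of no exit in $H$ steps with $w$ not visited is at most $(1-\frac1{s+1})^H\le s^{-3}$, and $P(\text{no exit in }H\text{ steps},\ Q\text{ not covered})\le s\cdot s^{-3}$. The two bounds add up to at most $\frac{10\log s}s$ for large $s$ (the main term is $\frac{6\log s}s$). Hence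
$$\rho(Q)\le\frac{10\log s}s,\qquad Q\text{ is covered within }H\text{ steps from }p\text{ with probability}\ge1-\frac{10\log s}s\ge\frac12 . \tag{8}$$

**Cover time.** By (6) all expected hitting times are at most $h:=2m^2D$. Hitting $p_0$ and then $p_D$ covers the path, in expected time at most $2h$. Each of the $J+1$ cliques is covered by repeated trials "go to the gateway, then run $H\le m^2$ steps". Each trial succeeds with probability at least $\frac12$ given the past, so the expected time is at most $2(h+m^2)$. With $J,D\ge2$,
$$t_{cov}\le2h+2(J+1)(h+m^2)\le11JDm^2 . \tag{9}$$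

## Parallel phases on the chain of cliques: $t_{par}\ge(1-o(1))\frac{J+1}2m^2\ell$

Take an origin $v_0\in A\setminus\{p_0\}$. Let $\sigma_j$ be the first time at which all of $\Lambda_0\cup\dots\cup\Lambda_j$ is occupied; so $\sigma_J=\Delta$. We want $\sigma_j-\sigma_{j-1}$ to be large for each $j$. The danger is that many particles run ahead and fill later levels early. So for $1\le j\le J$ let $L_j$ be the number of particles that, while unsettled, step from $p_{d_{j-1}}$ to $p_{d_{j-1}+1}$ at some time $\le\sigma_{j-1}$. Let $U_j$ be the set of particles unsettled at $\sigma_{j-1}$ and not counted in $L_j$.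

The edge $p_{d_{j-1}}p_{d_{j-1}+1}$ is a bridge between levels $\le j-1$ and levels $\ge j$. So every particle that is in levels $\ge j$ at time $\sigma_{j-1}$, settled or not, is counted in $L_j$, and the particles of $U_j$ are then in levels $\le j-1$. At $\sigma_{j-1}$ all vacancies are in levels $\ge j$, and at least $N_j-L_j$ of those vertices are vacant. By (P2) the number of unsettled particles is between $N_j-L_j$ and $N_j$, so
$$N_j-2L_j\le|U_j|\le N_j . \tag{10}$$

**Step 1: few particles leave $A$ before it is full.** Let $t_0=\lceil4m\ell\rceil$ and $H_1=\#\{i:W_i\text{ visits }p_1\text{ by }t_0\}$. By reversibility and the symmetry of $A\setminus\{p_0\}$, $P_{v_0}(W_t=p_0)=\frac m{m-1}P_{p_0}(W_t=v_0)\le\frac m{(m-1)^2}$. From $p_0$ the step to $p_1$ has probability $\frac1m$, so $P(W_i\text{ visits }p_1\text{ by }t_0)\le\frac{t_0}{(m-1)^2}$, and $EH_1\le\frac{2m\,t_0}{(m-1)^2}\le11\ell$.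

Suppose $\sigma_0>t_0$ and $H_1<N_1$. At time $t_0$ at most $m-1$ particles are settled in $A$ and at most $H_1$ have left $A$, so at least $n-(m-1)-H_1=N_1+1-H_1\ge1$ unsettled particles never left $A$. By (P1) each of these missed some vertex of $A$, namely a vacant one. For a fixed particle and a fixed vertex $w\in A$, staying in $A\setminus\{w\}$ for $t_0$ steps has probability at most $(1-\frac1m)^{t_0}\le m^{-4}$. So this case has probability at most $nm\cdot m^{-4}\le2m^{-2}$. On $\{\sigma_0\le t_0\}$ we have $L_1\le H_1$. Therefore, by Markov's inequality,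
$$P(L_1>\ell^3)\le\frac{11\ell}{N_1}+2m^{-2}+11\ell^{-2}=o(1).$$

**Step 2: few particles slip past a level before it is full.** We show, for $1\le j<J$,
$$E\bigl[(L_{j+1}-L_j)^+\mid\mathcal F_{\sigma_{j-1}}\bigr]\le N_j\,\rho(B_j)\le20\ell .$$
Let particle $i$ be counted in $L_{j+1}$ but not in $L_j$: it steps $p_{d_j}\to p_{d_j+1}$ at a time $r\le\sigma_j$ and is unsettled at $r-1$. Earlier it must have crossed $p_{d_{j-1}}p_{d_{j-1}+1}$ while unsettled, and as it is not counted in $L_j$, its first such crossing is after $\sigma_{j-1}$. So $i$ was unsettled at $\sigma_{j-1}$, that is $i\in U_j$, and $r-1\ge\sigma_{j-1}$. Let $e_i$ be the first time $\ge\sigma_{j-1}$ at which $W_i$ is at $p_{d_j}$, and $f_i$ its first exit time from $B_j$ after $e_i$. Then $e_i\le r-1$ and $f_i\le r$.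

Suppose $W_i$ covered $B_j$ during $[e_i,f_i-1]$. Then by time $r-1$ the still unsettled particle has visited all of $B_j$, and on its way from level $\le j-1$ all $p_k$ with $d_{j-1}<k\le d_j$. By (P1) all of level $j$ is occupied at $r-1$, and levels $\le j-1$ are full since $r-1\ge\sigma_{j-1}$. So $\sigma_j\le r-1$, a contradiction. Hence $W_i$ fails to cover $B_j$ during $[e_i,f_i-1]$. For each $i\in U_j$ this has conditional probability $\rho(B_j)$, by the strong Markov property of the free walk at $e_i$. Sum over $i\in U_j$ and use $|U_j|\le N_j\le2s_j$ and (8): $2s_j\cdot\frac{10\log s_j}{s_j}\le20\ell$.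

Now $\max_jL_j\le L_1+\sum_j(L_{j+1}-L_j)^+$ and $J=O(\log\ell)$, so $P(\max_jL_j>2\ell^3)\le o(1)+\frac{20J\ell}{\ell^3}=o(1)$. Since $2\ell^3\le\frac{s_j}4$ by (F1) and $N_j\ge s_j$, (10) gives: with probability $1-o(1)$,
$$L_j\le\tfrac14s_j\quad\text{and}\quad|U_j|\ge\tfrac12s_j\quad\text{for all }j. \tag{11}$$

**Step 3: a walk from levels $\le j-1$ avoids $p_{d_j}$ for a long time.** Let $\lambda_j=1-\frac1{(m-1)^2d_j}$ (from here on $\lambda_j$ has this meaning). We claim that for $x$ in levels $\le j-1$ and $t\ge0$,
$$P_x(W\text{ does not hit }p_{d_j}\text{ in }t\text{ steps})\ge\tfrac13\lambda_j^t. \tag{12}$$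
As in Lemma 1(a), we look for a function that loses at most a factor $\lambda_j$ per step. Put $d=d_j$, $\beta=\frac1{(m-1)d}$, and let $f=1$ on $A\setminus\{p_0\}$, $f(p_i)=(1-\beta)(1-\frac id)$ for $0\le i<d$, $f\equiv f(p_{d_k})$ on $B_k$ for $k<j$, and $f=0$ elsewhere. Let $P$ be the transition operator of the walk.

- At $p_i$ with $1\le i<d$, and on $B_k$ with $k<j$, $f$ is harmonic: it is linear along the path (with $f(p_d)=0$) and constant on each $B_k$.
- On $A\setminus\{p_0\}$, $Pf=1-\frac\beta{m-1}=\lambda_j=\lambda_jf$.
- At $p_0$, which has degree $m$, drop the term $\frac\beta d\ge0$ and use $\frac1{md}=\frac{(m-1)\beta}m$: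
$$Pf=\frac{(m-1)+(1-\beta)(1-\frac1d)}m\ge1-\frac1{md}-\frac\beta m=1-\frac{(m-1)\beta}m-\frac\beta m=1-\beta\ge\lambda_jf(p_0).$$

So $Pf\ge\lambda_jf$ on the component of $G-p_d$ that contains $A$, and $f=0$ off this component. The walk leaves the component only through $p_d$, so with $\tau=\tau_{p_d}$ we get $E_x[f(W_{t+1});\tau>t+1]=E_x[(Pf)(W_t);\tau>t]\ge\lambda_jE_x[f(W_t);\tau>t]$. By induction and $f\le1$ the probability in (12) is at least $\lambda_j^tf(x)\ge\lambda_j^t(1-\beta)\bigl(1-\frac{d_{j-1}}{d_j}\bigr)\ge\frac13\lambda_j^t$, as $\frac{d_{j-1}}{d_j}\le\frac12$.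

**Step 4: $\sigma_j-\sigma_{j-1}$ is large.** Put $s_{J+1}:=\ell^2$ and
$$t_j=\Bigl\lfloor\log\frac{s_j}{48s_{j+1}}\Big/(-\log\lambda_j)\Bigr\rfloor ,$$
where the logarithm is positive by (F1), (F2) and $s_2\le\sqrt m$. Let $Z_j$ be the number of $i\in U_j$ whose walk avoids $p_{d_j}$ during $(\sigma_{j-1},\sigma_{j-1}+t_j]$. Given $\mathcal F_{\sigma_{j-1}}$ with $|U_j|\ge\frac{s_j}2$, by (12) and independence $Z_j$ dominates a binomial variable with mean at least $\frac{s_j}2\cdot\frac13\cdot\frac{48s_{j+1}}{s_j}=8s_{j+1}$. So $P(Z_j\le4s_{j+1})\le e^{-s_{j+1}}$ by Chernoff.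

Levels $\le j-1$ are full, so a particle counted in $Z_j$ can have settled by $\sigma_{j-1}+t_j$ only at some $p_i$ with $d_{j-1}<i<d_j$. That is at most $D$ particles. So, outside an event of probability at most $e^{-s_{j+1}}$, more than $4s_{j+1}-D$ particles are unsettled at $\sigma_{j-1}+t_j$. For $j<J$ this number is $>2s_{j+1}\ge N_{j+1}$; for $j=J$ it is $>0=N_{J+1}$. At $\sigma_j$ at most $N_{j+1}$ particles are unsettled, because all vacancies are in levels $\ge j+1$. Hence $\sigma_j>\sigma_{j-1}+t_j$. Together with (11),
$$P\Bigl(\Delta>\sum_jt_j\Bigr)\ge1-o(1)-\sum_je^{-s_{j+1}}=1-o(1).$$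

**Step 5: adding the phases.** Since $-\log(1-x)\le\frac x{1-x}$, $\frac1{-\log\lambda_j}\ge(m-1)^2d_j-1$. As $\log48<4$, and as rounding $m^{1/d_j}$ down costs at most $\log2$ in the logarithm:

- for $j=1$: $\log\frac{s_1}{48s_2}\ge\frac\ell2-\log\ell-4$;
- for $2\le j<J$: $\log\frac{s_j}{48s_{j+1}}\ge\frac\ell{2d_j}-5$;
- for $j=J$: $\log\frac{s_J}{48s_{J+1}}\ge\frac\ell{d_J}-5-2\log\ell$.

Multiplying by $d_j$ and summing, with $\sum_jd_j\le2D$,
$$\sum_jd_j\log\frac{s_j}{48s_{j+1}}\ge\frac{(J-1)\ell}2+\ell-\log\ell-10D-2D\log\ell=\frac{J+1}2\ell-o(\ell).$$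
The $-1$ in $(m-1)^2d_j-1$ and the floors in the $t_j$ cost at most $J(\ell+1)$. So $\sum_jt_j\ge(1-o(1))\frac{J+1}2m^2\ell$, and by Step 4
$$t_{par}\ge(1-o(1))\,\frac{J+1}2\,m^2\ell,\qquad\ell=\log m=(1+o(1))\log n . \tag{13}$$

## Two levels for the $\log n$ gap, many levels for the unbounded ratio

**Statement 2 of Theorem 2.** Take $J=2$, $D=2$. By (13) and (7), $t_{par}-t_{seq}\ge(\frac12-o(1))m^2\ell$, and by (9) $t_{cov}\le44m^2$. So $t_{par}-t_{seq}\ge(\frac1{88}-o(1))\log n\cdot t_{cov}$. Since $(t_{par}-t_{seq})/t_{cov}\le2(\log_2n+3)$ for every connected $n$-vertex graph by statement 1, the maximum of this quotient over these graphs is $\Theta(\log n)$.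

**Statement 3 of Theorem 2.** Take $J=1+\bigl\lfloor\log_2\frac{\log n}{(\log\log n)^2}\bigr\rfloor$, the largest value allowed. Then $\frac{J+1}2=(\frac12+o(1))\log_2\log n$. By (F1), $JD=O\bigl(\log\ell\cdot\frac\ell{(\log\ell)^2}\bigr)=o(\ell)$. So (9) gives $t_{cov}=o(m^2\ell)$, and with (7) $t_{seq}+t_{cov}\le(1+o(1))m^2\ell$. By (13),
$$t_{par}\ge\bigl(\tfrac12-o(1)\bigr)\log_2\log n\,\cdot(t_{seq}+t_{cov}).$$
In particular $t_{par}/t_{seq}$ is unbounded, and no constant $C$ gives $t_{par}\le C(t_{seq}+t_{cov})$ for all connected graphs. $\blacksquare$
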